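# No formula certifies compressibility: well-founded trees inside structurable equivalence relations

## 1. Theorem A and the terms in it

Throughout, $L$ is a countable relational language in which every symbol has arity at least $1$, "sentence" and "formula" mean sentence and formula of $L_{\omega_1\omega}$, and CBER means countable Borel equivalence relation. Let $\mathrm{comp}$ be the sentence in one binary symbol $F$ that says: "$F$ is the graph of an injective, non-surjective function from the universe to itself".

**Theorem A.** There is no sentence $\tau'(R_1,R_2,\dots)$, in a language of relation symbols $R_1,R_2,\dots$, such that for every sentence $\sigma$ the following are equivalent: (I) $\sigma\Rightarrow^*\mathrm{comp}$; (II) there are formulas $\phi_1,\phi_2,\dots$ in the language of $\sigma$, with $\phi_i$ having as many free variables as the arity of $R_i$, such that $\sigma$ logically implies $\tau'(\phi_1,\phi_2,\dots)$. The required equivalence already fails among sentences $\sigma$, in one fixed countable language, that have exactly one countable model up to isomorphism.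

This answers in the negative a problem from Ruiyuan Chen and Alexander S. Kechris, "Structurable equivalence relations", arXiv:1606.01995 (2016): is there, for any $\tau$, such a $\tau'$? Two stronger forms, Theorems B and C, are in Sections 11 and 12.

Now the terms. A CBER on a standard Borel space $X$ is a Borel equivalence relation $E\subseteq X^2$ with all classes countable; $\mathcal E$ is the class of all of them.

**Definition (structurability).** Let $E\in\mathcal E$ live on $X$. A Borel $L$-structure $\mathbb A$ with universe $X$ (each $R^{\mathbb A}\subseteq X^n$ is Borel) is an *$E$-structure* if each relation $R^{\mathbb A}$ holds only of tuples whose entries lie in a single $E$-class. For a sentence $\sigma$, $E$ is *$\sigma$-structurable* if there is an $E$-structure $\mathbb A$ with $\mathbb A|C\models\sigma$ for every $E$-class $C$, where $\mathbb A|C$ is the substructure with universe $C$. Let $\mathcal E_\sigma$ be the class of $\sigma$-structurable CBERs. For sentences $\sigma,\tau$, possibly in different languages, $\sigma\Rightarrow^*\tau$ means $\mathcal E_\sigma\subseteq\mathcal E_\tau$. Finally, "$\sigma$ *logically implies* $\chi$" means that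 every nonempty countable (finite or infinite) model of $\sigma$ satisfies $\chi$.

For example, if $\sigma$ says "$F$ is the graph of a permutation with exactly one orbit, and that orbit is infinite", then $\mathcal E_\sigma$ consists of the CBERs generated by a free Borel action of $\mathbb Z$. The definition asks for a structure chosen in a Borel way simultaneously on all classes. So $\sigma\Rightarrow^*\tau$ is a statement about Borel choices, and the problem asks whether it can be reduced to a statement about formulas.

Call $E$ *compressible* if there is a Borel injection $f:X\to X$ with graph contained in $E$ such that $X\setminus f(X)$ meets every class. Then $E$ is $\mathrm{comp}$-structurable iff it is compressible: the graph of $f$ is the required relation $F$, and conversely. For instance, for any $E$ on $X$ the relation on $X\times\mathbb N$ given by $(x,n)\sim(x',n')\Leftrightarrow xEx'$ is compressible by $(x,n)\mapsto(x,n+1)$.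

**Fact 1 (Lusin–Novikov; Feldman–Moore).** A Borel set $P\subseteq X\times Y$ all of whose sections $P_x$ are countable has a Borel projection and is a countable union of Borel graphs of partial functions $X\to Y$; in particular it has a Borel uniformization. A countable-to-one Borel function is injective on each piece of some countable Borel partition of its domain. Every CBER is the orbit relation of a Borel action of a countable group.

A measure $\mu$ is *$E$-invariant* if every Borel bijection between Borel sets with graph in $E$ preserves it; equivalently, it is invariant under a countable group of Borel automorphisms generating $E$. The saturation of a $\mu$-null set is then $\mu$-null. If $f:A\to B$ is an exactly $n$-to-one Borel surjection with graph in $E$, Fact 1 cuts $A$ into $n$ Borel sets each mapped bijectively onto $B$, so $\mu(A)=n\mu(B)$.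

**Fact 2 (Nadkarni; Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*, Thm 4.3.1).** A CBER is compressible iff it has no invariant Borel probability measure.

The easy direction takes one line: if $f$ is a compression and $\mu$ is invariant, the sets $f^n(X\setminus f(X))$ are disjoint and of equal measure, hence null; but $X\setminus f(X)$ meets every class, so $\mu=0$. For instance, the orbit relation of an irrational rotation is not compressible, because of Lebesgue measure.

## 2. A Borel compression that no formula defines

The first candidate for $\tau'$ is $\tau$ itself. One direction then always holds: *if $\sigma$ logically implies $\tau(\phi_1,\phi_2,\dots)$, then $\sigma\Rightarrow^*\tau$.* Indeed, let $\mathbb A$ witness $E\in\mathcal E_\sigma$. For each $i$ let $R_i$ hold of those tuples $\bar x$ inside one class $C$ for which $\mathbb A|C\models\phi_i(\bar x)$. This is Borel by induction on $\phi_i$: a quantifier over the class of $x$ is a countable union or intersection over a countable group generating $E$. The relations $R_i$ structure $E$ by $\tau$.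

The other direction fails for $\tau=\mathrm{comp}$, and the example shows why.

**Example 3.** Let $\sigma$ say of a binary $H$ that it is the graph of a function $h$, defined everywhere, such that every point has exactly two preimages; $h^n(v)\ne v$ for all $n\ge1$; and for all $v,w$ there are $m,n\ge0$ with $h^m(v)=h^n(w)$. A model is the set of pairs $(n,f)$ with $n\in\mathbb Z$ and $f:\{m\in\mathbb Z:m\ge n\}\to\{0,1\}$ of finite support, where $h(n,f)=(n+1,f|\{m\ge n+1\})$.

*$\sigma\Rightarrow^*\mathrm{comp}$.* If $\mathbb A$ witnesses $E\in\mathcal E_\sigma$, take by Fact 1 a Borel section $g$ of $h$, that is, $h(g(x))=x$. Then $g$ is injective, its graph is in $E$, and its range contains exactly one of the two points of each fiber of $h$. So $g$ is a compression.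

*No formula defines a compression.* Let $M\models\sigma$ be countable. For $u\in M$ let $\Delta(u)=\{w:h^m(w)=u\text{ for some }m\ge0\}$. By acyclicity $m$ is determined by $w$, so $\Delta(u)$ is a full binary tree with root $u$. For fixed $v$, $\Delta(v)\subseteq\Delta(h(v))\subseteq\Delta(h^2(v))\subseteq\cdots$ has union $M$. Given $v'$ in a second model $M'$, take an isomorphism $\Delta(v)\to\Delta(v')$ and extend it step by step: $\Delta(h^{n+1}(v))$ consists of its root, $\Delta(h^n(v))$, and $\Delta$ of the other child. The union is an isomorphism $M\to M'$ taking $v$ to $v'$. So the model is unique and $\mathrm{Aut}(M)$ is transitive.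

Write $\mathrm{sib}(u)$ for the other child of $h(u)$. I claim that a point $w$ fixed by the stabilizer of $v$ is $h^n(v)$ or $\mathrm{sib}(h^n(v))$ for some $n\ge0$. Let $m$ be least with $h^m(w)=h^n(v)$ for some $n$. If $m=0$, then $w=h^n(v)$. If $m\ge1$ and $n=0$, then $w$ lies strictly above $v$ in $\Delta(v)$, and the automorphism exchanging the subtrees at the two children of $v$ fixes $v$ and moves $w$. If $m\ge1$ and $n\ge1$, then $h^{m-1}(w)=\mathrm{sib}(h^{n-1}(v))$ by minimality of $m$. If $m=1$, this is $w$. If $m\ge2$, exchanging the two subtrees at the children of $h^{m-1}(w)$ fixes $v$ and moves $w$.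

Now let a formula define the graph of a function $\Phi:M\to M$. It is $\mathrm{Aut}(M)$-invariant, so $\Phi(v)$ is fixed by the stabilizer of $v$, and by transitivity $\Phi=h^n$ or $\Phi=\mathrm{sib}\circ h^n$ for one $n$. For $n=0$ these are bijections, and for $n\ge1$ they are not injective. So $\sigma$ does not logically imply $\mathrm{comp}(\phi)$ for any $\phi$, and $\tau'=\mathrm{comp}$ fails. $\square$

The trouble is that $g$ breaks a symmetry of $M$, which Borel choice may do and formulas may not. One can repair $\tau'$ for this $\sigma$: let $\tau'$ say "$R_1$ is a compression, or $R_2$ is the graph of a function for which every point has exactly two preimages". So no single example of this type disposes of all $\tau'$. We need an argument against every $\tau'$ at once, and it comes from counting quantifiers.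

## 3. A hypothetical $\tau'$ makes well-foundedness $\Sigma^1_1$

Let $\mathrm{Tr}$ be the Polish space of trees $T\subseteq\omega^{<\omega}$ with $\emptyset\in T$ (closed under initial segments), a closed subset of the product space $2^{\omega^{<\omega}}$. The set $\mathrm{WF}\subseteq\mathrm{Tr}$ of trees without infinite branch is $\Pi^1_1$-complete, hence not $\Sigma^1_1$. Let $\mathrm{HF}$ be the countable set of hereditarily finite sets.

**Fact 4 (Scott).** A countable structure $M$ in a countable language has a sentence $\sigma_M$ whose countable models are exactly the isomorphic copies of $M$. Every $\mathrm{Aut}(M)$-orbit on $M^n$ is definable by a formula without parameters; hence so is every $\mathrm{Aut}(M)$-invariant $R\subseteq M^n$, as a countable union of orbits.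

For $\sigma=\sigma_M$, condition (II) therefore reads: *there exist $\mathrm{Aut}(M)$-invariant relations $R_i$ on $M$ with $(M,(R_i)_i)\models\tau'$.* This begins with one existential quantifier over relations, and it is $\Sigma^1_1$ in $M$ provided that the word "invariant" costs nothing. We shall build structures for which it costs nothing and for which (I) codes $\mathrm{WF}$.

**Proposition 5.** There are a countable relational language $L_*$ and, for each $T\in\mathrm{Tr}$, an infinite countable $L_*$-structure $M_T$ with universe contained in $\mathrm{HF}$, with Scott sentence $\sigma_T$, such that, writing $\bar x\sim_T\bar y$ for "$\bar x,\bar y$ are tuples of $M_T$ conjugate under $\mathrm{Aut}(M_T)$":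

1. for all tuples $\bar x,\bar y$ from $\mathrm{HF}$ and all symbols $R$ of $L_*$, the sets $\{T:\bar x\in M_T^n\}$, $\{T:R^{M_T}(\bar x)\}$, $\{T:\bar x\sim_T\bar y\}$ are Borel;
2. $\sigma_T\Rightarrow^*\mathrm{comp}$ iff $T\in\mathrm{WF}$.

**Proof of Theorem A from Proposition 5.** Suppose $\tau'(R_1,R_2,\dots)$ satisfies the equivalence of (I) and (II) for all the sentences $\sigma_T$, with $R_i$ of arity $n_i$. Let
$$S=\{T\in\mathrm{Tr}:\exists(R_i)_i\ [\,R_i\subseteq M_T^{n_i}\text{ is }\sim_T\text{-invariant for all }i,\text{ and }(M_T,(R_i)_i)\models\tau'\,]\}.$$

**Step 1.** This step shows that $S$ is $\Sigma^1_1$. Let $(T,(R_i)_i)$ range over $\mathrm{Tr}\times\prod_i\mathcal P(\mathrm{HF}^{n_i})$. Invariance of $R_i$ says that for all $\bar x,\bar y$ in the countable set $\mathrm{HF}^{n_i}$, if $\bar x\sim_T\bar y$ then $\bar x\in R_i\Leftrightarrow\bar y\in R_i$. By (1) this is Borel. For a formula $\psi$ in the symbols $R_i$ and a tuple $\bar a$ from $\mathrm{HF}$, the set of $(T,(R_i)_i)$ with $\bar a$ in $M_T$ and $(M_T,(R_i)_i)\models\psi(\bar a)$ is Borel by induction on $\psi$: quantifiers become countable unions or intersections over $\mathrm{HF}$,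 relativized to $M_T$. So the matrix is Borel. (If $\sim_T$ were only known to be $\Sigma^1_1$, the invariance clause would only be $\Pi^1_1$ and this step would break. This is why (1) includes $\sim_T$.)

**Step 2.** This step shows $\mathrm{WF}\subseteq S$. If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\mathrm{comp}$ by (2), so by assumption $\sigma_T$ logically implies $\tau'(\phi_1,\phi_2,\dots)$ for some formulas. The relations $R_i=\phi_i^{M_T}$ are $\mathrm{Aut}(M_T)$-invariant and $(M_T,(R_i)_i)\models\tau'$. So $T\in S$.

**Step 3.** This step shows $S\subseteq\mathrm{WF}$. If $T\in S$ with witnesses $R_i$, then by Fact 4 $R_i=\phi_i^{M_T}$ for formulas $\phi_i$. Since $M_T$ is, up to isomorphism, the only countable model of $\sigma_T$, $\sigma_T$ logically implies $\tau'(\phi_1,\phi_2,\dots)$. By assumption $\sigma_T\Rightarrow^*\mathrm{comp}$, so $T\in\mathrm{WF}$ by (2).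

Thus $\mathrm{WF}=S$ is $\Sigma^1_1$, a contradiction. All $\sigma_T$ are $L_*$-sentences with exactly one countable model, so the last claim of Theorem A follows too. $\square$

Everything up to Section 10 proves Proposition 5.

## 4. Mass equations that see an infinite branch

By Fact 2, (2) asks that $M_T$ be realizable on the classes of some CBER with an invariant probability measure exactly when $T$ has an infinite branch. Let $M_T$ have unary predicates $A_s,C_s$ ($s\in T$) partitioning it; on a measure space write $x_s,c_s$ for their masses. We look for constraints on these masses.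

Enumerate $\omega^{<\omega}=\{s_0,s_1,\dots\}$ injectively so that every sequence comes after its proper initial segments; then $|s_i|\le i$. Put $k(s_i)=2i+3$. Then
$$\sum_{s}2^{|s|+1-k(s)}\le\sum_i2^{i+1-2i-3}=\sum_i2^{-i-2}=\tfrac12.\tag{1}$$
The constraints will be, for all $s\in T$,
$$c_s=2^{-k(s)}x_\emptyset,\tag{2}$$
$$x_s\le2\Big(c_s+\sum_{s^\frown n\in T}x_{s^\frown n}\Big).\tag{3}$$

For $T=\{\emptyset\}$ we have $k(\emptyset)=3$, so $x_\emptyset=8c_\emptyset$ and $x_\emptyset\le2c_\emptyset$, which forces $x_\emptyset=0$. For the tree of all $0^n$, iterating (3) gives $x_\emptyset\le2c_\emptyset+4c_0+\dots+2^nc_{0^{n-1}}+2^nx_{0^n}$. The last term need not tend to $0$, since masses $x_{0^n}$ of order $2^{-n}$ have a finite sum. So mass can escape along the branch.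

**Lemma 6.** (a) If $T\in\mathrm{WF}$ and $x_s,c_s\in[0,\infty)$ satisfy (2) and (3), then $x_\emptyset=0$. (b) If $T\notin\mathrm{WF}$, there are $x_s,c_s>0$ ($s\in T$) with $x_\emptyset=1$ and $\sum_s(x_s+c_s)<\infty$, satisfying (2) and satisfying (3) with equality.

*Proof.* (a) Multiply (3) by $2^{|s|}$: $2^{|s|}x_s\le2^{|s|+1}c_s+\sum_{s^\frown n\in T}2^{|s^\frown n|}x_{s^\frown n}$. Induction along the well-founded tree $T$, from the leaves to the root, gives $2^{|s|}x_s\le\sum_{t\in T,\,t\supseteq s}2^{|t|+1}c_t$. For $s=\emptyset$, (2) and (1) give $x_\emptyset\le\sum_{t\in T}2^{|t|+1-k(t)}x_\emptyset\le\frac12x_\emptyset$. As $x_\emptyset<\infty$, $x_\emptyset=0$.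

(b) Let $\beta$ be an infinite branch. Put $c_s=2^{-k(s)}$, $\delta=1-\sum_{t\in T}2^{|t|+1-k(t)}$, which is at least $\frac12$ by (1), and
$$2^{|s|}x_s=\sum_{t\in T,\,t\supseteq s}2^{|t|+1-k(t)}+\delta\cdot[\,s\subset\beta\,],$$
where $[s\subset\beta]$ is $1$ if $s$ is an initial segment of $\beta$ and $0$ otherwise. The term $t=s$ shows $x_s>0$, and $x_\emptyset=1$, so (2) holds. Split off $t=s$ in the sum. Exactly one child of each $s\subset\beta$ is again an initial segment of $\beta$, and no child is one if $s\not\subset\beta$. Hence $2^{|s|}x_s=2^{|s|+1}c_s+\sum_{s^\frown n\in T}2^{|s|+1}x_{s^\frown n}$, which is equality in (3). Finally $\sum_{|s|=l}2^lx_s\le\sum_t2^{|t|+1-k(t)}+\delta=1$, where $t$ ranges over $T$. So $\sum_sx_s\le\sum_l2^{-l}=2$, and $\sum_sc_s<\infty$. $\square$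

Equation (2) is easy to enforce: join to each point of $C_s$ exactly $2^{k(s)}$ points of $A_\emptyset$. Write $J_s=\{C_s\}\cup\{A_{s^\frown n}:s^\frown n\in T\}$, and call $Y_s$ the union of the colors in $J_s$. The obvious way to enforce (3) is to put into the structure an exactly 2-to-1 surjection $f_s:A_s\to Y_s$. This gives (3) with equality, but it cannot work.

**Remark 7 (why 2-to-1 maps fail).** Suppose structures $M_T\subseteq\mathrm{HF}$, Borel in $T$ as in Proposition 5(1), contained such maps $f_s$ and the connections enforcing (2), with $A_\emptyset\neq\emptyset$. A point of $A_\emptyset$ has an itinerary: apply $f_\emptyset$; if the value is in $A_{(n)}$, apply $f_{(n)}$; and so on, until some $C_t$ is reached, or forever along a branch of $T$. Let $\mu$ be an invariant probability measure for a CBER all of whose classes carry, in a Borel way, a copy of $M_T$. The points of $A_\emptyset$ whose itinerary ends in $C_t$ are obtained from $C_t$ by $|t|+1$ preimages under 2-to-1 maps, so they have mass $2^{|t|+1}c_t=2^{|t|+1-k(t)}x_\emptyset$. By (1) the finite itineraries account for at most $\frac12x_\emptyset$. Since $A_\emptyset$ meets every class, $x_\emptyset>0$,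 so $M_T$ has a point with infinite itinerary. Hence, if Proposition 5(2) held, then $T\notin\mathrm{WF}$ would imply that $M_T$ has a point with infinite itinerary, and such an itinerary is a branch of $T$, so the converse holds as well. But "some point of $M_T$ has infinite itinerary" is a Borel condition on $T$, and $\mathrm{WF}$ is not Borel. $\square$

So $M_T$ must enforce (3) without naming where an individual point of $A_s$ goes. The comparison of $A_s$ with $Y_s$ must see only total masses. Cost does this.

Let $R$ be a CBER on $X$ preserving a finite measure $\mu$. A *graphing* of $R$ is a countable family of partial Borel injections $\varphi_k$ with graphs in $R$ that generates $R$. The *cost* $C_\mu(R)$ is the infimum of $\sum_k\mu(\mathrm{dom}\,\varphi_k)$ over all graphings.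

**Fact 8 (Gaboriau, *Coût des relations d'équivalence et des groupes*, Invent. Math. 139 (2000), Prop. II.6 and Thm IV.1; see also Kechris–Miller, *Topics in Orbit Equivalence*, Ch. III).** (i) If $D$ is a Borel set meeting every class, then $C_\mu(R)=C_{\mu|D}(R|D)+\mu(X\setminus D)$. (ii) A treeing of finite cost attains the cost. In particular, if $R$ is generated by a free Borel action of $F_2$, then $C_\mu(R)=2\mu(X)$.

For example, if all classes have $n$ points, take for $D$ a Borel transversal, of mass $\mu(X)/n$; then $R|D$ is equality, of cost $0$, so $C_\mu(R)=(1-\frac1n)\mu(X)$.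

Here is how (3) will arise. Let $R$ live on $A\sqcup Y$, with $A$ and $Y$ meeting every class. Suppose $R|A$ is generated by a free $F_2$-action and $R|Y$ has a graphing of cost $3\mu(Y)$. Computing $C_\mu(R)$ through $A$ and through $Y$,
$$2\mu(A)+\mu(Y)=C_\mu(R)\le3\mu(Y)+\mu(A),\quad\text{so}\quad\mu(A)\le2\mu(Y),\tag{4}$$
and no map from $A$ to $Y$ has been mentioned. To show that (4) can be sharp, we shall restrict a free $F_2$-action to half of its space: the restriction has cost $2-\frac12=3\cdot\frac12$.

## 5. Tree amalgams: existence, uniqueness, orbits

The structure $M_T$ will be glued from blocks in the freest possible way, so that it is unique and its orbits can be computed by finite means.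

**Definition (scheme).** A *scheme* $\mathcal S$ consists of countable sets $I$ (colors) and $P$ (sorts) and, for each $p\in P$, a countable structure $N_p$ in a countable relational language $L_p$ (the $L_p$ pairwise disjoint) with a coloring $\mathrm{col}:N_p\to I$. Let $I_p$ be the set of colors occurring in $N_p$. Isomorphisms between colored structures, in particular automorphisms of $N_p$, are understood to preserve colors. We require *color-transitivity*: points of $N_p$ of the same color are conjugate under $\mathrm{Aut}(N_p)$; and *connectedness*: every color is in some $I_p$, and the bipartite graph on $I\sqcup P$ with $i\sim p$ iff $i\in I_p$ is connected.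

**Definition (amalgam).** An *$\mathcal S$-amalgam* is a nonempty countable structure $M$ with unary $U_i$ ($i\in I$), binary $E_p$ ($p\in P$) and the symbols of all $L_p$, such that

- (a) the $U_i$ partition $M$ (points of $U_i$ have color $i$);
- (b) $E_p$ is an equivalence relation on $\bigcup_{i\in I_p}U_i$; its classes are called *$p$-blocks*;
- (c) $L_p$-relations hold only inside $p$-blocks, and each $p$-block with its $L_p$-relations and colors is isomorphic to $N_p$;
- (d) the incidence graph $\mathrm{Inc}(M)$, whose vertices are the points and the blocks and whose edges are given by membership, is a tree. Blocks of different sorts count as different vertices.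

Distinct $p$-blocks are disjoint, so distinct blocks sharing a point have distinct sorts.

**Example 9.** One color, two sorts, $N_1=N_2$ a two-point set without relations: an amalgam is a bi-infinite path whose edges are alternately $1$-blocks and $2$-blocks. One color, two sorts, $N_a,N_b$ each a copy of $\mathbb Z$ with the successor relation: an amalgam is $F_2$, with the orbits of left multiplication by $a$ and by $b$ as blocks.

**Lemma 10.** Every scheme has an amalgam.

*Proof.* Fix $i_0\in I$ and, for $i\in I_p$, a *base point* $o_{p,i}\in N_p$ of color $i$. Let $M$ be the set of finite sequences $w=(p_1,u_1,\dots,p_n,u_n)$, $n\ge0$, such that, with $c_0=i_0$ and $c_k=\mathrm{col}(u_k)$,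
$$c_{k-1}\in I_{p_k},\qquad u_k\in N_{p_k}\setminus\{o_{p_k,c_{k-1}}\},\qquad p_k\ne p_{k-1}\ (k\ge2).$$
The color of $w$ is $c(w)=c_n$. For $w\in M$ and $p$ with $c(w)\in I_p$ and ($n=0$ or $p\ne p_n$), let
$$B(w,p)=\{w\}\cup\{w^\frown(p,u):u\in N_p,\ u\ne o_{p,c(w)}\}$$
be a $p$-block, identified with $N_p$ via $\theta_{B(w,p)}:w\mapsto o_{p,c(w)}$, $w^\frown(p,u)\mapsto u$. Colors agree.

If $c(w)\in I_p$, then $w$ lies in exactly one $p$-block. Indeed $w\in B(v,p)$ means $v=w$, which is allowed iff $n=0$ or $p\ne p_n$; or $v=w^-$ ($w$ without its last pair) and $p=p_n$, in which case $B(w^-,p_n)$ is a block. So (a)–(c) hold. In $\mathrm{Inc}(M)$ every vertex other than the root $\emptyset$ has a unique parent: $B(w,p)$ has parent $w$, and $w^\frown(p,u)$ has parent $B(w,p)$. All edges are parent–child and parents strictly descend to the root, so $\mathrm{Inc}(M)$ is a tree. $\square$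

Call a finite nonempty $F\subseteq M$ *linked* if any two of its points are joined by a sequence in $F$ with consecutive terms in a common block. Since $\mathrm{Inc}(M)$ is connected, every finite set lies in a finite linked one (add the points on connecting paths).

**Definition (good map).** Let $M,M'$ be $\mathcal S$-amalgams and $F\subseteq M$, $F'\subseteq M'$ finite linked. A bijection $h:F\to F'$ is *good* if it preserves colors; $xE_py\Leftrightarrow h(x)E_ph(y)$ for all $p$; and for every $p$ and every $p$-block $B$ meeting $F$, with $B'$ the $p$-block of $M'$ containing $h(B\cap F)$, some isomorphism $B\to B'$ extends $h|(B\cap F)$.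

Since $h$ preserves $E_p$ in both directions, $h(B\cap F)=B'\cap F'$. Hence $h^{-1}$ is good too.

**Lemma 11.** Every good $h:F\to F'$ extends to an isomorphism $M\to M'$.

*Proof.* **Step 1.** This step extends $h$ to a good map whose domain contains a given $x\in M\setminus F$. Take a path in $\mathrm{Inc}(M)$ from a point of $F$ to $x$ and add its points one at a time, skipping those already in the domain. So we may assume $x\in B$ for some $p$-block $B$ meeting $F$. Then $F\cup\{x\}$ is linked.

*Claim: no block $B_1\ne B$ containing $x$ meets $F$.* Otherwise, since $F$ is linked and $x\notin F$, the vertices $B$ and $B_1$ are connected in $\mathrm{Inc}(M)$ by a path through points of $F$ and blocks, avoiding the vertex $x$. But two distinct neighbors of $x$ lie in different components of the tree minus $x$.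

Let $g:B\to B'$ be an isomorphism extending $h|(B\cap F)$, and set $h(x)=g(x)$. As $h(B\cap F)=B'\cap F'$ and $g$ is injective, $g(x)\notin F'$. So the Claim applies equally to $g(x),F',B'$, and $F'\cup\{g(x)\}$ is linked. We check goodness.

Colors are preserved by $g$. By the Claim, $x$ is $E_q$-related to $y\in F$ only if $q=p$ and $y\in B$; likewise $g(x)$ is $E_q$-related to $y'\in F'$ only if $q=p$ and $y'\in B'$. Since $h(B\cap F)=B'\cap F'$, all $E_q$ are preserved in both directions between $x$ and $F$; and $xE_qx$ iff $\mathrm{col}(x)\in I_q$ iff $g(x)E_qg(x)$. For the block $B$, the map $g$ is as required. A $q$-block $B_1\ne B$ containing $x$ meets $F\cup\{x\}$ only in $x$; the $q$-block of $g(x)$ exists because colors agree, both blocks are isomorphic to $N_q$, and by color-transitivity some isomorphism between them takes $x$ to $g(x)$. Other blocks meeting $F$ are unaffected.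

**Step 2.** This step goes back and forth. Apply Step 1 alternately to $h$ and $h^{-1}$ along enumerations of $M$ and $M'$. The union $H$ of the resulting chain of good maps is a bijection $M\to M'$ preserving colors and all $E_p$ in both directions. Let $R\in L_p$ and let $\bar x$ be a tuple in $M$. If the entries are not in one $p$-block, neither are those of $H(\bar x)$, and $R$ fails of both. If they lie in a $p$-block $B$, take a good map $h$ of the chain whose domain contains $\bar x$, say $\mathrm{dom}(h)=F$. Some isomorphism $B\to B'$ extends $h|(B\cap F)$, so $R(\bar x)\Leftrightarrow R(H(\bar x))$. $\square$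

**Corollary 12.** (1) Any two $\mathcal S$-amalgams are isomorphic, and points of the same color in an amalgam are conjugate. (2) Tuples $\bar x,\bar y\in M^n$ ($n\ge1$) are $\mathrm{Aut}(M)$-conjugate iff there are finite linked $F\ni x_1,\dots,x_n$ and $F'\ni y_1,\dots,y_n$ in $M$ and a good $h:F\to F'$ with $h(x_k)=y_k$ for all $k$.

*Proof.* A point of color $i$ lies in a $p$-block for every $p$ with $i\in I_p$, and this block contains all colors of $I_p$. So by connectedness every color occurs in every amalgam. If $x\in M$ and $x'\in M'$ have the same color, then $\{x\}\to\{x'\}$ is good by color-transitivity, and Lemma 11 gives (1). In (2), "if" is Lemma 11; for "only if", restrict the automorphism to a finite linked set containing $\bar x$. $\square$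

## 6. The structures $M_T$

Fix $T\in\mathrm{Tr}$. The colors are $A_s,C_s$ ($s\in T$), and $J_s$ is as in Section 4. There are three building blocks.

**Definition ($Y_s$).** $Y_s$ is the amalgam from Lemma 10 of the scheme with colors $J_s$ and sorts $Q_s$ and $(s,\varepsilon,j)$ for $\varepsilon\in\{1,2\}$, $j\in J_s$, where
$$N_{Q_s}=(\mathbb Z\times\{C_s\})\cup\bigcup_{j\in J_s\setminus\{C_s\}}(\mathbb N\times\{j\}),$$
colored by the second coordinate, has one binary relation $z_s$, the graph of $(m,C_s)\mapsto(m+1,C_s)$; and $N_{(s,\varepsilon,j)}=\mathbb Z$, all of color $j$, has one binary relation $t_{s,\varepsilon,j}$, the graph of $m\mapsto m+1$.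

Color-transitivity is clear (shifts and permutations), and $Q_s$ contains all colors, so the scheme is connected. In $Y_s$ each point lies in one $Q_s$-block and on two lines. Write $t_{s,\varepsilon}=\bigcup_jt_{s,\varepsilon,j}$, a color-preserving permutation of $Y_s$.

**Definition ($N_s$).** $N_s$ is the disjoint union of $F_2=\langle a,b\rangle$, all of color $A_s$, with the graphs $a_s,b_s$ of $g\mapsto ag$, $g\mapsto bg$, and of $Y_s$ with its coloring by $J_s$ and the relations $E_{Q_s}$, $E_{(s,\varepsilon,j)}$, $z_s$, $t_{s,\varepsilon,j}$. The colors are the coloring of $N_s$, not symbols of its language.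

It is color-transitive: right translations act transitively on $F_2$ and commute with left multiplication, and for $Y_s$ use Corollary 12(1). No relation connects the two parts. Being in the same block will be their only link.

**Definition ($N_{W_s}$, $M_T$).** $N_{W_s}$ has one point of color $C_s$ and $2^{k(s)}$ points of color $A_\emptyset$, and no relations. $\mathcal S_T$ is the scheme with colors $A_s,C_s$ and sorts $s$ (with structure $N_s$) and $W_s$ (with structure $N_{W_s}$), for $s\in T$. It is connected, since sort $s$ links $A_s$ to $C_s$ and to all $A_{s^\frown n}$. $M_T$ is its amalgam from Lemma 10. $L_*$ is the countable language with the symbols for all $s\in\omega^{<\omega}$; symbols not relevant for $T$ are interpreted as $\emptyset$. $\sigma_T$ is the Scott sentence of $M_T$ in $L_*$.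

The choices in Lemma 10 are made independently of $T$. For $Y_s$: $i_0=C_s$, $o_{Q_s,j}=(0,j)$, $o_{(s,\varepsilon,j),j}=0$. For $M_T$: $i_0=A_\emptyset$; $o_{s,A_s}=1\in F_2$; $o_{s,C_s}$ is the empty sequence of $Y_s$; $o_{s,j}=(Q_s,(0,j))\in Y_s$ for $j\in J_s\setminus\{C_s\}$; in $N_{W_s}$, the $C_s$-point and the first $A_\emptyset$-point. Elements of $F_2$ are reduced words, and all objects are coded in $\mathrm{HF}$ in a fixed way not depending on $T$.

**Lemma 13.** The structures $M_T$ satisfy Proposition 5(1).

*Proof.* **Step 1.** This step handles universe and relations by comparing $M_T$ with $M_{\omega^{<\omega}}$. Say that a code, a sort or a symbol *mentions* the sequences that index the sorts and colors written in it: $A_s,C_s,s,W_s,Q_s$ mention $s$; $(s,\varepsilon,j)$ mentions $s$ and the index of $j$; $(m,j)$ mentions the index of $j$; integers, group elements and the points of $N_{W_s}$ mention nothing; a finite sequence mentions what its entries mention. For $s\in T$, the sorts and colors of the scheme of $Y_s$ for $T$ are those of the scheme for $\omega^{<\omega}$ that mention only elements of $T$, and the same holds for the elements of each $N_p$;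 the base points and the membership conditions of Lemma 10 are the same. So $Y_s$ for $T$ consists of the elements of $Y_s$ for $\omega^{<\omega}$ that mention only elements of $T$. The same argument then applies to $N_s$ and to $M_T$:
$$M_T=\{w\in M_{\omega^{<\omega}}:w\text{ mentions only elements of }T\}.\tag{5}$$
If a sort $p$ mentions only elements of $T$ and $B(v,p)$ is a block of $M_{\omega^{<\omega}}$ containing a point $w\in M_T$, then $v$ is $w$ or $w^-$, so $v\in M_T$, and $B(v,p)\cap M_T$ is the corresponding block of $M_T$, with the restricted identification with $N_p$. The same holds inside $Y_s$. Hence $R^{M_T}$ is the restriction of $R^{M_{\omega^{<\omega}}}$ to $M_T$ if $R$ mentions only elements of $T$, and $\emptyset$ otherwise. For fixed $\bar x$ and $R$, the conditions "$\bar x\in M_T^n$" and "$R^{M_T}(\bar x)$" thus only ask whether finitely many sequences are in $T$, so they define clopen sets. The same is true for membership and relations in $Y_s$ and $N_s$.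

**Step 2.** This step finds the orbits in the elementary blocks. In $N_{Q_s}$ the automorphism group is the product of the shifts of $\mathbb Z\times\{C_s\}$ and the full symmetric groups of the sets $\mathbb N\times\{j\}$. So two tuples are conjugate iff they have the same colors, the same equality pattern and the same differences among the $C_s$-entries. In $N_{(s,\varepsilon,j)}$: same differences. In $N_{W_s}$: same colors and equality pattern.

**Step 3.** This step shows that the orbit relation of $Y_s$ is Borel in $T$. By Corollary 12(2), $\bar x,\bar y$ are conjugate in $Y_s$ iff there are finite linked $F\ni x_k$, $F'\ni y_k$ and a good $h:F\to F'$ with $h(x_k)=y_k$. The quantifier ranges over the countable set $\mathrm{HF}$. By Step 1, that $F,F'$ are linked subsets is a Borel condition. That $h$ is good means that colors and all $E_p$ are preserved (countably many conditions), and that for each $p$ and each $p$-block $B$ meeting $F$, with corresponding block $B'$, the tuples enumerating $\theta_B(B\cap F)$ and $\theta_{B'}(h(B\cap F))$ in the same order are $\mathrm{Aut}(N_p)$-conjugate; for isomorphisms $B\to B'$ correspond through $\theta_B,\theta_{B'}$ to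 automorphisms of $N_p$. By Step 2 this is Borel in $T$.

**Step 4.** This step treats $N_s$. Automorphisms preserve colors and no relation connects the two parts, so $\mathrm{Aut}(N_s)=\mathrm{Aut}(F_2\text{-part})\times\mathrm{Aut}(Y_s)$. An automorphism $\alpha$ of the $F_2$-part commutes with left multiplications, so $\alpha(g)=g\alpha(1)$: it is a right translation. So $(g_k)_k,(h_k)_k$ are conjugate there iff $g_k^{-1}h_k$ does not depend on $k$, i.e. iff $g_kg_1^{-1}=h_kh_1^{-1}$ for all $k$. With Step 3, the orbit relation of $N_s$ is Borel in $T$.

**Step 5.** This step treats $M_T$. Repeat Step 3 with $M_T$ in place of $Y_s$ and the blocks $N_s,N_{W_s}$, using Step 4 and Step 2 for conjugacy inside the blocks. $\square$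

## 7. Well-founded $T$: no invariant probability measure

**Proposition 14.** If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\mathrm{comp}$.

*Proof.* Let $E\in\mathcal E_{\sigma_T}$ on $X$, witnessed by $\mathbb A$, and suppose that $\mu$ is an $E$-invariant probability measure. Every class is, with $\mathbb A$, a copy of $M_T$. Let $A_s^X,C_s^X\subseteq X$ be the color sets, $Y_s^X=C_s^X\cup\bigcup_{s^\frown n\in T}A_{s^\frown n}^X$, $x_s=\mu(A_s^X)$, $c_s=\mu(C_s^X)$. All relations of $\mathbb A$ are Borel, and the block relations are Borel subrelations of $E$, so $\mu$ is invariant for them.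

**Step 1.** This step derives (2) from the $W_s$-blocks. Sending $x\in A_\emptyset^X$ to the unique $C_s$-point of its $W_s$-block is a $2^{k(s)}$-to-one Borel surjection onto $C_s^X$ with graph in $E$. So $x_\emptyset=2^{k(s)}c_s$.

**Step 2.** This step derives (3) from the $s$-blocks, by (4). Let $E_s$ be the block relation on $A_s^X\sqcup Y_s^X$. Both parts meet every $E_s$-class. The relation $E_s|A_s^X$ is generated by the free $F_2$-action given by $a_s,b_s$. The relation $E_s|Y_s^X$ is generated by the following maps: $z_s$ on $C_s^X$; a Borel map $f:Y_s^X\setminus C_s^X\to C_s^X$ with $f(y)$ in the $Q_s$-block of $y$, which exists by Fact 1 and which we cut into countably many partial injections with disjoint domains; and $t_{s,1},t_{s,2}$. Indeed, the $Y_s$-part of an $E_s$-class is an amalgam, so any two of its points are joined by a chain in which consecutive points share a $Q_s$-block or a line. Points on a line are joined by powers of $t_{s,\varepsilon}$. Points of a $Q_s$-block are joined by $f$ to $C_s$-points of the same block, on which $z_s$ is transitive. The cost of this graphing is $\mu(C_s^X)+\mu(Y_s^X\setminus C_s^X)+2\mu(Y_s^X)=3\mu(Y_s^X)$. All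 quantities are finite, so Fact 8 gives (4), that is, $x_s\le2\mu(Y_s^X)=2(c_s+\sum_{s^\frown n\in T}x_{s^\frown n})$.

**Step 3.** This step concludes. By Lemma 6(a), $\mu(A_\emptyset^X)=0$. But $A_\emptyset^X$ meets every $E$-class, so $\mu=0$, a contradiction. Thus $E$ has no invariant probability measure and is compressible by Fact 2. $\square$

## 8. Half of a free $F_2$-action is a measured $Y_s$

For ill-founded $T$ we need $N_s$ with prescribed masses for which (3) is an equality. We start with a standard exchange lemma.

**Lemma 15.** If $R$ is an ergodic CBER preserving a probability measure $\mu$ and $\mu(B)=\mu(B')$, then off null sets there is a Borel bijection $B\to B'$ with graph in $R$.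

*Proof.* Let $R$ be the orbit relation of a countable group $\{\gamma_n\}$ of Borel automorphisms. Put $B_n=\{x\in B\setminus\bigcup_{m<n}B_m:\gamma_nx\in B'\setminus\bigcup_{m<n}\gamma_m(B_m)\}$ and map $B_n$ by $\gamma_n$. The remainders $B_\infty=B\setminus\bigcup_nB_n$ and $B'_\infty=B'\setminus\bigcup_n\gamma_n(B_n)$ have equal measure. If it were positive, then by ergodicity $\mu(\gamma_nB_\infty\cap B'_\infty)>0$ for some $n$. But a point $x\in B_\infty$ with $\gamma_nx\in B'_\infty$ would have been put into $B_n$, a contradiction. $\square$

A *walk* in a graph (loops and multiple edges allowed) is *non-backtracking* if it never traverses an edge and then immediately the same edge in the opposite direction. A connected graph is a tree iff no non-backtracking walk of positive length ends at its starting vertex.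

**Lemma 16.** Let $s\in T$, $x>0$ and positive reals $m_j$ ($j\in J_s$) with $\sum_jm_j=x/2$ be given. There are a standard Borel space $Z$ with a finite nonatomic measure $\rho$, a Borel coloring by $\{A_s\}\cup J_s$ with color masses $x$ for $A_s$ and $m_j$ for $j$, a CBER $R$ preserving $\rho$, and Borel relations inside $R$-classes making every $R$-class isomorphic to $N_s$.

*Proof.* **Step 1.** This step provides a free action with $a$ ergodic. Let $F_2=\langle a,b\rangle$ act by shift on $2^{F_2}$ with the uniform Bernoulli measure $\nu$. The action is free almost everywhere: an element $g\ne1$ has infinite order, a point fixed by $g$ takes equal values on the two elements of each of the infinitely many disjoint pairs $\{g^{2n},g^{2n+1}\}$, and these events are independent of probability $\frac12$. Let $\Omega$ be the free part. If $B,B'$ depend on finitely many coordinates, then $a^nB$ and $B'$ are independent for all large $n$. Approximating by such sets, $\nu(a^nB\cap B')\to\nu(B)\nu(B')$ for all Borel $B,B'$. For $a$-invariant $B=B'$ this gives $\nu(B)=\nu(B)^2$, so $a$ is ergodic.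

**Step 2.** This step chooses the half $D$ of $\Omega$ and folds the other half into it. Let $Q_0$ be the $a$-orbit relation and $d_j=m_j/x$, so $\sum_jd_j=\frac12$. Partition $\Omega$ into Borel sets $D_j,D'_j$ ($j\in J_s$) with $\nu(D_j)=\nu(D_j')=d_j>0$. As $b$ preserves $\nu$, Lemma 15 gives, off null sets, Borel bijections with graphs in $Q_0$:
$$\varphi_j:b(D_j)\to D_j,\qquad\psi_j:D_j\to D'_j,\qquad\chi_j:b(D'_j)\to D_j.$$
By Poincaré recurrence for $a$ and $a^{-1}$, almost every point of $D_j$ returns to $D_j$ infinitely often in both directions, and by ergodicity almost every $a$-orbit meets $D_j$. So almost every $a$-orbit meets every $D_j$ in a set unbounded in both directions. Let $N_0$ be the union of all exceptional null sets and $N$ its $F_2$-saturation, which is null. The maps $\varphi_j,\psi_j,\chi_j$ have graphs in the $F_2$-orbit relation, so they and their inverses preserve the complement of $N$. Removing $N$ from $\Omega$, we may assume that they are everywhere defined bijections between the indicated sets and that *every* $a$-orbit meets every $D_j$ in a set unbounded in both directions.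

Let $D=\bigcup_jD_j$, $D'=\bigcup_jD'_j=\Omega\setminus D$, $\psi=\bigcup_j\psi_j:D\to D'$ (a bijection), and define permutations of $D$ preserving each $D_j$ by
$$t_1|D_j=\varphi_j\,b,\qquad t_2|D_j=\chi_j\,b\,\psi_j.$$
Let $Q=Q_0|D$, and let $z$ be the first-return map of $a$ to $D_{C_s}$. Up to moves along $a$-orbits, $t_1$ is $b$ on $D$ and $t_2$ is $b$ on $D'$.

**Step 3.** This step defines the realization. Let $Z=\Omega\sqcup D$, with $D$ a disjoint copy, $\rho=x(\nu\sqcup\nu|D)$, and let $R$ relate two points iff their underlying points of $\Omega$ are in the same $F_2$-orbit. $R$ preserves $\rho$, since a partial injection inside $R$ is piecewise given by group elements. The part $\Omega$ gets color $A_s$ and the maps $a,b$; the set $D_j$ in the copy gets color $j$. The masses are $x$ and $xd_j=m_j$. The $A_s$-part of each class is a free $F_2$-orbit, i.e. isomorphic to the $F_2$-part of $N_s$. It remains to show, for each $F_2$-orbit $\mathcal O$, that $\mathcal O\cap D$ with $Q$, $z$, the maps $t_\varepsilon|D_j$ and their orbit relations is an amalgam of the scheme of $Y_s$; then it is isomorphic to $Y_s$ by Corollary 12(1).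

**Step 4.** This step checks the $Q$-blocks. By Step 2 each $Q$-class has infinitely many points of each color, and $z$ acts on its $C_s$-colored points as one bi-infinite line. So $Q$-classes are isomorphic to $N_{Q_s}$.

**Step 5.** This step finds a tree in $\mathcal O$. Let $\mathcal T$ be the graph whose vertices are the $a$-orbits in $\mathcal O$, with an edge $e_y$ joining $[y]_a$ and $[by]_a$ for each $y\in\mathcal O$. It is connected. Consider a walk of length $n\ge1$. Its $i$-th edge is traversed from a point $p_i$ to $b^{\epsilon_i}p_i$ with $\epsilon_i=\pm1$ (the edge is $e_{p_i}$ if $\epsilon_i=1$ and $e_{b^{-1}p_i}$ if $\epsilon_i=-1$), and $p_{i+1}=a^{k_i}b^{\epsilon_i}p_i$. If the walk ends at its starting vertex, then, the action being free, $b^{\epsilon_n}a^{k_{n-1}}\cdots a^{k_1}b^{\epsilon_1}\in\langle a\rangle$. If $k_i=0$ and $\epsilon_{i+1}=-\epsilon_i$, the walk goes back along the same edge. So if it is non-backtracking, then $\epsilon_{i+1}=\epsilon_i$ whenever $k_i=0$, the word is reduced after omitting trivial powers of $a$, and it contains $b^{\pm1}$. This is impossible in $F_2$. So $\mathcal T$ is a tree; in particular it has no loops or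 multiple edges.

**Step 6.** This step transfers the tree to $\mathcal O\cap D$. Let $\Gamma$ be the graph whose vertices are the $Q$-classes in $\mathcal O\cap D$, with an edge $(y,\varepsilon)$ joining $[y]_Q$ and $[t_\varepsilon y]_Q$ for $y\in\mathcal O\cap D$, $\varepsilon\in\{1,2\}$; it is *attached* to the point $y$ at the first end and to the point $t_\varepsilon y$ at the second. Each $a$-orbit meets $D$, so $Q$-classes correspond bijectively to $a$-orbits. Map $(y,1)\mapsto e_y$ and $(y,2)\mapsto e_{\psi(y)}$. As $\psi$ maps $\mathcal O\cap D$ bijectively onto $\mathcal O\cap D'$, this is a bijection onto all edges of $\mathcal T$. Endpoints match, since $\varphi_j,\psi_j,\chi_j$ move points inside $a$-orbits: for $y\in D_j$,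
$$[by]_a=[\varphi_jby]_a=[t_1y]_a,\qquad[\psi y]_a=[y]_a,\qquad[b\psi y]_a=[\chi_jb\psi_jy]_a=[t_2y]_a.$$
So $\Gamma\cong\mathcal T$ is a tree.

**Step 7.** This step checks the line blocks. $\Gamma$ has no loops, so $t_\varepsilon y\ne y$, and the edges $(y,\varepsilon),(t_\varepsilon y,\varepsilon),(t_\varepsilon^2y,\varepsilon),\dots$ form a walk with consecutive edges distinct, hence non-backtracking. As $\Gamma$ is a tree, $[t_\varepsilon^ny]_Q\ne[y]_Q$ for $n\ge1$. So $t_\varepsilon$-orbits are infinite, and $(s,\varepsilon,j)$-blocks are isomorphic to $N_{(s,\varepsilon,j)}$.

**Step 8.** This step shows that the incidence graph of $\mathcal O\cap D$ is a tree. It is connected because $\Gamma$ is. Suppose it has a simple cycle $y_1,B_1,y_2,\dots,y_m,B_m,y_1$, $m\ge2$, indices mod $m$. Replace each line block $B_k$, where $y_{k+1}=t_\varepsilon^ny_k$ with $n\ne0$, by the corresponding walk of $|n|$ edges in $\Gamma$ from $[y_k]_Q$ to $[y_{k+1}]_Q$; $Q$-blocks contribute nothing. Two consecutive blocks cannot both be $Q$-blocks, as distinct $Q$-blocks are disjoint. So we get a walk of positive length from $[y_1]_Q$ to itself. It is non-backtracking, for the following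 reasons. An edge is not a loop, so it has a unique end at a given vertex on it, attached to a unique point. If two line blocks are separated by a $Q$-block $B_k$, the two edges concerned are attached at this vertex to the different points $y_k\ne y_{k+1}$, so they differ. If two line blocks are adjacent at a point $y_k$, they are different line blocks through the same point, so they have different $\varepsilon$, and the edges differ. Inside one line block, consecutive edges are distinct by Step 7. This contradicts that $\Gamma$ is a tree. $\square$

## 9. Gluing measured blocks freely with a compact group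

If several relations $R_p$ live on the same space, the relation they generate need not have amalgams as classes. For instance, if two sorts use the same relation $R_1=R_2$, then points $x\ne y$ in one class give the cycle $x,B_1,y,B_2$ in the incidence graph. The cure is to multiply by a compact group and to twist each $R_p$ by free generators.

**Lemma 17.** Let $\mathcal S$ be a scheme. For each color $i$ let $X_i$ be a standard Borel space with finite measure $\mu_i$, $0<\sum_i\mu_i(X_i)<\infty$. For each sort $p$ let $R_p$ be a CBER on $X_p=\bigsqcup_{i\in I_p}X_i$ preserving the measure, with Borel $L_p$-relations inside $R_p$-classes such that every $R_p$-class (points of $X_i$ having color $i$) is isomorphic to $N_p$. Then there is a CBER $E$ with an invariant probability measure and an $E$-structure all of whose restrictions to classes are $\mathcal S$-amalgams.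

*Proof.* **Step 1.** This step builds a compact group with a Cantor set of free generators. For each $n$, the free group $F(2^n)$ on the set $2^n$ of binary strings of length $n$ is countable and residually finite. Choose homomorphisms $\pi_{n,m}:F(2^n)\to K_{n,m}$ ($m\in\mathbb N$) to finite groups with $\bigcap_m\ker\pi_{n,m}=1$. Let $K=\prod_{n,m}K_{n,m}$ and, for $y\in2^{\mathbb N}$, $e_y=(\pi_{n,m}(y|n))_{n,m}\in K$. The map $y\mapsto e_y$ is continuous. Given a nonempty reduced word in $e_{y_1},\dots,e_{y_r}$ ($y_i$ distinct), choose $n$ with the $y_i|n$ distinct. The $(n,m)$-coordinates of the word are the $\pi_{n,m}$-images of one nontrivial element of $F(2^n)$, so the word is $\ne1$. Thus $(e_y)_y$ freely generates a free group.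

**Step 2.** This step defines $E$ and its measure. Let $X=\bigsqcup_iX_i$ and $\mu=\sum_i\mu_i$. Take a Borel injection $\iota:P\times X\to2^{\mathbb N}$ and put $g_p(x)=e_{\iota(p,x)}$. On $\tilde X=X\times K$ with $\tilde\mu=\mu\times\text{Haar}$ define, for $(x,\kappa),(x',\kappa')\in X_p\times K$,
$$(x,\kappa)\,\tilde R_p\,(x',\kappa')\iff x\,R_p\,x'\ \text{ and }\ g_p(x')^{-1}\kappa'=g_p(x)^{-1}\kappa.\tag{6}$$
Given $(x,\kappa)$ and $x'R_px$ there is exactly one $\kappa'$ as in (6). So $\tilde R_p$ is a CBER on $X_p\times K$ whose classes project bijectively onto $R_p$-classes. Lift colors and $L_p$-relations along these bijections; the lifted relations are Borel. Let $E$ be the equivalence relation generated by all $\tilde R_p$. If $\Gamma_p$ is a countable group of Borel automorphisms of $X_p$ generating $R_p$ (Fact 1), the maps $(x,\kappa)\mapsto(\gamma x,g_p(\gamma x)g_p(x)^{-1}\kappa)$ ($\gamma\in\Gamma_p$) on $X_p\times K$, extended by the identity, are Borel automorphisms. They preserve $\tilde\mu$ by Fubini, because $\gamma$ preserves $\mu|X_p$ and Haar measure is invariant under left translation. Together they generate $E$. So $E$ is a CBER, and $\tilde\mu$,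 normalized, is $E$-invariant.

**Step 3.** This step shows that the classes, with $E_p=\tilde R_p$, are amalgams. (a)–(c) hold by construction. The incidence graph of a class is connected, since $E$ is generated by the $\tilde R_p$. Suppose it contains a simple cycle $\tilde x_1,B_1,\dots,\tilde x_m,B_m,\tilde x_1$ ($m\ge2$) with $B_k$ a $p_k$-block, $\tilde x_k=(x_k,\kappa_k)$, indices mod $m$. Consecutive blocks are distinct and share a point, so $p_k\ne p_{k+1}$. Also $x_k\ne x_{k+1}$, as the projection is injective on blocks. By (6), $\kappa_{k+1}=g_{p_k}(x_{k+1})g_{p_k}(x_k)^{-1}\kappa_k$. Going around,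
$$g_{p_m}(x_1)g_{p_m}(x_m)^{-1}\cdots g_{p_2}(x_3)g_{p_2}(x_2)^{-1}\,g_{p_1}(x_2)g_{p_1}(x_1)^{-1}=1.\tag{7}$$
Adjacent letters involve distinct generators: either different $x$, or the same $x$ but different $p$. So the left side of (7) is a nonempty reduced word of length $2m$ in free generators, contradicting Step 1. $\square$

## 10. Ill-founded $T$: an invariant probability measure

**Proposition 18.** If $T\in\mathrm{Tr}\setminus\mathrm{WF}$, some $E_T\in\mathcal E_{\sigma_T}$ has an invariant probability measure; so $\sigma_T\not\Rightarrow^*\mathrm{comp}$.

*Proof.* Take $x_s,c_s$ from Lemma 6(b), so $x_\emptyset=1$ and $c_s=2^{-k(s)}$. Let $X_{A_s}=[0,x_s)$ and $X_{C_s}=[0,c_s)$ with Lebesgue measure. The total mass is finite and positive.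

For sort $s$, apply Lemma 16 with $x=x_s$, $m_{A_{s^\frown n}}=x_{s^\frown n}$, $m_{C_s}=c_s$. Equality in (3) says exactly that $\sum_jm_j=x_s/2$. Transport the result, color by color, to the spaces $X_i$ by measure-preserving Borel isomorphisms, which exist by the isomorphism theorem for nonatomic finite Borel measures of equal mass (Kechris, *Classical Descriptive Set Theory*, 17.41).

For sort $W_s$, let the classes be $\{y\}\cup\{y+r2^{-k(s)}:0\le r<2^{k(s)}\}$ with $y\in X_{C_s}=[0,2^{-k(s)})$ and $y+r2^{-k(s)}\in X_{A_\emptyset}=[0,1)$. This relation is generated by translations, so it preserves the measure, and its classes are isomorphic to $N_{W_s}$.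

By Lemma 17 there is a CBER $E_T$ with an invariant probability measure and an $E_T$-structure all of whose classes are $\mathcal S_T$-amalgams, hence isomorphic to $M_T$ by Corollary 12(1) (symbols of $L_*$ not relevant for $T$ are empty). So $E_T\in\mathcal E_{\sigma_T}$, and $E_T$ is not compressible by Fact 2. $\square$

Lemma 13 is Proposition 5(1). Propositions 14 and 18 give
$$\sigma_T\Rightarrow^*\mathrm{comp}\iff T\in\mathrm{WF},\tag{8}$$
which is Proposition 5(2). By Section 3, Theorem A is proved. $\blacksquare$

## 11. Countable families of certificates, and targets between $\mathrm{comp}$ and $\mathrm{comp}\vee\mathrm{hf}$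

A CBER is *hyperfinite* if it is the union of an increasing sequence of Borel equivalence relations with finite classes. Let $\mathrm{hf}$ be a sentence with $\mathcal E_{\mathrm{hf}}$ the class of hyperfinite CBERs, for example one describing such a sequence whose union is everything, in a language disjoint from that of $\mathrm{comp}$. Then $\mathcal E_{\mathrm{comp}\vee\mathrm{hf}}$ consists of those $E$ on $X=X_1\sqcup X_2$, with $X_1,X_2$ invariant Borel, $E|X_1$ compressible and $E|X_2$ hyperfinite. Given a structure, let $X_1$ be the union of the classes satisfying $\mathrm{comp}$, which is Borel as in Section 2; conversely, combine structures on $X_1$ and $X_2$.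

**Theorem B.** Let $\tau$ be any sentence with $\mathrm{comp}\Rightarrow^*\tau\Rightarrow^*\mathrm{comp}\vee\mathrm{hf}$. There is no countable family $(\tau'_k)_k$, where each $\tau'_k$ is an $L_{\omega_1\omega}$ sentence or more generally any isomorphism-invariant $\Sigma^1_1$ condition on countable structures in a language $\{R_1,R_2,\dots\}$, such that for every $\sigma$ with a unique countable model: $\sigma\Rightarrow^*\tau$ iff for some $k$ there are formulas $\phi_i$ such that every countable model of $\sigma$ satisfies $\tau'_k(\phi_1,\phi_2,\dots)$.

*Proof.* **Step 1.** This step shows that $\sigma_T\Rightarrow^*\tau$ iff $T\in\mathrm{WF}$. If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\mathrm{comp}\Rightarrow^*\tau$ by (8). Let $T\notin\mathrm{WF}$ and suppose that $E_T$ from Proposition 18 were $\tau$-structurable. Then $E_T\in\mathcal E_{\mathrm{comp}\vee\mathrm{hf}}$, so its space splits as $X_1\sqcup X_2$ as above. The invariant probability measure $\mu$ is null on $X_1$ by Fact 2 (otherwise normalize $\mu|X_1$), so $\mu(X_2)=1$. As the color set $A_\emptyset$ meets every class and $X_2$ is invariant, $A_\emptyset\cap X_2$ has positive measure. It carries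 the free measure-preserving $F_2$-action given by $a_\emptyset,b_\emptyset$, whose orbit relation is a subrelation of a restriction of the hyperfinite $E_T|X_2$. Intersecting with the increasing finite relations, we see that it is hyperfinite. So $F_2$ would be amenable (Jackson–Kechris–Louveau, *Countable Borel equivalence relations*, J. Math. Logic 2 (2002), Prop. 2.5), a contradiction. Hence $E_T$ witnesses $\sigma_T\not\Rightarrow^*\tau$.

**Step 2.** This step repeats Section 3. Suppose $(\tau'_k)_k$ is such a family. Let $S_k$ be defined from $\tau'_k$ as $S$ was from $\tau'$, where the universe $M_T$, an infinite subset of $\mathrm{HF}$ that is uniformly Borel in $T$, is transported to $\omega$ by enumeration so that a $\Sigma^1_1$ condition on structures can be applied. Each $S_k$ is $\Sigma^1_1$: an existential quantifier over $(R_i)_i$ in front of a Borel invariance clause and a $\Sigma^1_1$ condition. So $S=\bigcup_kS_k$ is $\Sigma^1_1$. If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\tau$, so for some $k$ there are formulas $\phi_i$ as required, and $R_i=\phi_i^{M_T}$ show $T\in S_k$. If $T\in S_k$ with witnesses $R_i$, then $R_i=\phi_i^{M_T}$ by Fact 4.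 Since $\tau'_k$ is isomorphism-invariant and every countable model of $\sigma_T$ is isomorphic to $M_T$, every countable model satisfies $\tau'_k(\phi_1,\phi_2,\dots)$. So $\sigma_T\Rightarrow^*\tau$ and $T\in\mathrm{WF}$ by Step 1. Thus $S=\mathrm{WF}$, a contradiction. $\blacksquare$

## 12. The exact complexity of $\sigma_M\Rightarrow^*\mathrm{comp}$

For a countable relational language $L$, $\mathrm{Mod}_\omega(L)$ is the space of $L$-structures on $\omega$, and $\sigma_M$ is the Scott sentence of $M$.

**Theorem C.** For every countable relational language $L$, the set $\{M\in\mathrm{Mod}_\omega(L):\sigma_M\Rightarrow^*\mathrm{comp}\}$ is $\Pi^1_1$. For $L=L_*$ it is $\Pi^1_1$-complete.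

*Proof.* **Step 1.** This step proves hardness for $L_*$. Transporting $M_T$ to $\omega$ by enumeration gives a Borel map $\mathrm{Tr}\to\mathrm{Mod}_\omega(L_*)$ by Lemma 13, and by (8) it reduces $\mathrm{WF}$ to the set.

**Step 2.** This step sets up a space in which every CBER structured by $\sigma_M$ leaves a trace. Let $\Gamma=F_\omega$, the free group on countably many generators, and $\mathcal Y=(2^{\mathbb N})^\Gamma\times\prod_{R\in L}2^{\Gamma^{n_R}}$, where $n_R$ is the arity of $R$. Let $\Gamma$ act on $y=(\ell,(S_R)_R)$ by $(\gamma\cdot\ell)(\eta)=\ell(\eta\gamma)$ and $(\eta_i)_i\in\gamma\cdot S_R\Leftrightarrow(\eta_i\gamma)_i\in S_R$. This is a left action: $(\delta\cdot(\gamma\cdot\ell))(\eta)=\ell(\eta\delta\gamma)$. Write $\gamma\approx_y\delta$ iff $\ell(\gamma)=\ell(\delta)$. Let $G_M$ be the set of $y$ such that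

- $\gamma\approx_y\delta$ implies $\eta\gamma\approx_y\eta\delta$ for all $\eta$;
- each $S_R$ is $\approx_y$-invariant in each coordinate;
- $(\Gamma/{\approx_y},(S_R)_R)\cong M$.

The set $\{(M,y):y\in G_M\}$ is $\Sigma^1_1$, because the only non-Borel clause asserts the existence of an isomorphism. Moreover $G_M$ is $\Gamma$-invariant: $\gamma\approx_{\alpha y}\delta$ iff $\gamma\alpha\approx_y\delta\alpha$, so the first two conditions pass to $\alpha y$, and $\gamma\mapsto\gamma\alpha$ induces an isomorphism of the quotient structure of $\alpha y$ onto that of $y$.

**Step 3.** This step shows: *if $\sigma_M\not\Rightarrow^*\mathrm{comp}$, some $\Gamma$-invariant Borel probability measure $\lambda$ on $\mathcal Y$ has $\lambda(G_M)=1$.* Let $E\in\mathcal E_{\sigma_M}$ on $X$, witnessed by $\mathbb A$, be non-compressible, with invariant probability measure $\mu$ (Fact 2). We may take $X\subseteq2^{\mathbb N}$ Borel, and $E$ generated by a Borel $\Gamma$-action (Fact 1; every countable group is a quotient of $F_\omega$). Let $y_x=(\ell,(S_R)_R)$ with $\ell(\gamma)=\gamma x$ and $S_R=\{(\gamma_i)_i:R^{\mathbb A}(\gamma_1x,\dots,\gamma_{n_R}x)\}$. The map $x\mapsto y_x$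 is Borel. It is equivariant, since $y_{\alpha x}$ has $\ell(\gamma)=\gamma\alpha x$, and similarly for $S_R$. Its values are in $G_M$: $\gamma\approx_{y_x}\delta$ means $\gamma x=\delta x$, so the first two conditions are clear, and the quotient structure is isomorphic to $\mathbb A|[x]_E\cong M$. Let $\lambda$ be the push-forward of $\mu$.

**Step 4.** This step proves the converse. Let $\lambda$ be $\Gamma$-invariant with $\lambda(G_M)=1$. Choose a Borel $B\subseteq G_M$ with $\lambda(B)=1$ and let $X=\bigcap_\gamma\gamma B$, which is Borel, invariant and conull. Let $E$ be the orbit relation on $X$. For $y\in X$,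
$$\gamma y=\delta y\iff\gamma\approx_y\delta.\tag{9}$$
For "only if", evaluate the first coordinate at $1$: $(\gamma\cdot\ell)(1)=\ell(\gamma)$. For "if", $\gamma\approx_y\delta$ gives $\eta\gamma\approx_y\eta\delta$ for all $\eta$, so $\gamma\cdot\ell=\delta\cdot\ell$; and by the second condition $(\eta_i\gamma)_i\in S_R$ iff $(\eta_i\delta)_i\in S_R$, so $\gamma\cdot S_R=\delta\cdot S_R$. Let $R$ hold of $(\gamma_1y,\dots,\gamma_{n_R}y)$ iff $(\gamma_1,\dots,\gamma_{n_R})\in S_R^y$. This does not depend on the $\gamma_i$, by (9) and $\approx_y$-invariance, nor on the base point, as $(\gamma_i)_i\in S_R^{\alpha y}$ iff $(\gamma_i\alpha)_i\in S_R^y$. The relation is Borel: using the first entry as base point, it is a countable union over the $\gamma_i$. By (9), $\gamma\mapsto\gamma y$ induces an isomorphism of $(\Gamma/{\approx_y},(S_R)_R)$ onto the class of $y$, so all classes are isomorphic to $M$ and $E\in\mathcal E_{\sigma_M}$. Since $\lambda$ is $E$-invariant, $E$ is not compressible. So $\sigma_M\not\Rightarrow^*\mathrm{comp}$.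

**Step 5.** This step counts quantifiers. The set $\{(M,\lambda):\lambda(G_M)=1\}$ is $\Sigma^1_1$ (Kechris, *Classical Descriptive Set Theory*, Thm 29.26), and $\Gamma$-invariance of $\lambda$ is a Borel condition. By Steps 3 and 4, $\sigma_M\not\Rightarrow^*\mathrm{comp}$ iff some $\lambda$ satisfies both, which is $\Sigma^1_1$ in $M$. So the set in the theorem is $\Pi^1_1$, and for $L=L_*$ it is $\Pi^1_1$-complete by Step 1. $\blacksquare$
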